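# Telling products of Hilbert schemes of points apart by their cohomology rings

Throughout, $H^*(X)=H^*(X,\mathbb C)$ for the classical topology, $b_i(X)=\dim H^i(X)$, and $P(X)=\sum_i b_i(X)z^i$. For a vector bundle $V$, $\mathbb P(V)$ is the bundle of lines in $V$. The word *surface* means a nonempty smooth projective surface over $\mathbb C$; it need not be connected.

## 1. Two fourfolds with the same Betti numbers

Let $X=(\mathbb P^2)^{[2]}$ be the Hilbert scheme of length-$2$ subschemes of $\mathbb P^2$. Compare it with $\mathbb P^2\times\mathbb P^2$. Both are smooth projective fourfolds attached to "two points of the plane". Are they isomorphic?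

A length-$2$ subscheme $\xi$ lies on exactly one line, and this gives a map $X\to\mathbb P^{2\vee}$. Let $W\subset\mathbb C^3\otimes\mathcal O$ be the rank-$2$ bundle on $\mathbb P^{2\vee}$ whose fiber at a linear form $\varphi$ is $\ker\varphi$, so that the line $\{\varphi=0\}$ is $\mathbb P(W_\varphi)$. A length-$2$ subscheme of $\mathbb P(W_\varphi)$ is given by its equation, a point of $\mathbb P(\mathrm{Sym}^2W_\varphi^*)$. Hence $X=\mathbb P(\mathrm{Sym}^2W^*)$. Since $W^*\cong W\otimes\det W^*$, this is also $\mathbb P(\mathrm{Sym}^2W)$; under this identification the pair of points $[w_1],[w_2]$ is the line spanned by $w_1w_2$.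

So $X$ is a $\mathbb P^2$-bundle over $\mathbb P^{2\vee}$, the projectivization of a vector bundle. Consequently
$$P(X)=(1+z^2+z^4)^2=P(\mathbb P^2\times\mathbb P^2),$$
and $X$ and $\mathbb P^2\times\mathbb P^2$ even have the same Hodge numbers and the same class in $K_0(\mathrm{Var}_{\mathbb C})$. Counting does not separate them.

Now multiply. For a fourfold $Y$ consider the quartic form $F_Y(v)=\int_Y v^4$ on $H^2(Y)$. On $\mathbb P^2\times\mathbb P^2$, with $h_1,h_2$ the two line classes,
$$\int (xh_1+yh_2)^4=6x^2y^2 .$$

On $X$, let $\ell$ be the pullback of the hyperplane class of $\mathbb P^{2\vee}$, and let $H=c_1(\mathcal O(1))$ on $\mathbb P(\mathrm{Sym}^2W)$. These form a basis of $H^2(X)$. From $0\to W\to\mathbb C^3\otimes\mathcal O\to\mathcal O(1)\to0$ we get $c(W)=(1+\ell)^{-1}=1-\ell+\ell^2$. If $a,b$ are the Chern roots of $W$, then $a+b=-\ell$ and $ab=\ell^2$, and $\mathrm{Sym}^2W$ has roots $2a,a+b,2b$. So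
$$c_1(\mathrm{Sym}^2W)=3(a+b)=-3\ell,\qquad c_2(\mathrm{Sym}^2W)=2(a+b)^2+4ab=6\ell^2 .$$
The projective bundle relation, with $\ell^3=0$ (which also gives $c_3=0$), reads $H^3-3\ell H^2+6\ell^2H=0$. Since $\int H^2\ell^2=1$, we find $\int H^3\ell=3$ and $\int H^4=3\cdot3-6=3$. Therefore
$$\int(AH+B\ell)^4=3A^4+12A^3B+6A^2B^2=3A^2\,(A^2+4AB+2B^2).\tag{1}$$
The quadratic factor is $(A+(2+\sqrt2)B)(A+(2-\sqrt2)B)$. So the quartic of $X$ has three distinct linear factors, and the quartic of $\mathbb P^2\times\mathbb P^2$ has two.

An isomorphism of graded algebras $H^*(X)\cong H^*(\mathbb P^2\times\mathbb P^2)$ would give a linear isomorphism on $H^2$ and multiplication by a nonzero scalar on the one-dimensional $H^8$. It would carry one quartic to a nonzero multiple of the other and preserve the number of distinct linear factors. So no such isomorphism exists, and the two fourfolds are not isomorphic.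

The pair $X,\ \mathbb P^2\times\mathbb P^2$ corresponds to the two partitions $(2)$ and $(1,1)$ of $2$. What happens for an arbitrary surface and two arbitrary partitions?

## 2. Products indexed by partitions, and three theorems

For a surface $S$ and $m\ge1$ let $S^{[m]}$ be the Hilbert scheme of $m$ points, a smooth projective scheme of pure dimension $2m$; put $S^{[0]}=\mathrm{pt}$. A partition ${\bf a}=(n_1,\dots,n_r)$ of $n$ is a sequence $n_1\ge\dots\ge n_r\ge1$ with sum $n$. Put
$$S^{[{\bf a}]}=S^{[n_1]}\times\cdots\times S^{[n_r]},$$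
a smooth projective scheme of pure dimension $2n$. All the $S^{[{\bf a}]}$ with ${\bf a}$ a partition of $n$ thus have the same dimension. The following is posed, as the geometric version of a conjecture, in Arijit Mukherjee and Anubhab Pahari, "On the classification of products of Hilbert schemes of points over a surface", arXiv:2604.01374 (2026): *if ${\bf a}\ne{\bf b}$ are partitions of $n$, then $S^{[{\bf a}]}\not\cong S^{[{\bf b}]}$*, for every nonempty smooth projective surface $S$ over $\mathbb C$. We prove it, in the following form.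

**Theorem A.** Let $S$ be a surface, possibly disconnected, and let ${\bf a}\neq{\bf b}$ be partitions of $n$. Then $H^*(S^{[{\bf a}]})$ and $H^*(S^{[{\bf b}]})$ are not isomorphic as graded $\mathbb C$-algebras. In particular $S^{[{\bf a}]}\not\cong S^{[{\bf b}]}$; they are not even homotopy equivalent.

**Theorem B.** Let $T_1,\dots,T_k$ be connected surfaces with $b_1(T_i)=0$ and let $n_1,\dots,n_k\ge1$. The graded algebra $H^*\big(\prod_iT_i^{[n_i]}\big)$ determines the multiset of pairs $(n_i,b_2(T_i))$.

**Theorem C.** Let $S,S'$ be surfaces such that $S$ has a connected component with $b_1=0$, and let ${\bf a},{\bf b}$ be partitions of positive integers. If $H^*(S^{[{\bf a}]})\cong H^*(S'^{[{\bf b}]})$ as graded algebras, then ${\bf a}={\bf b}$.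

**Facts recalled.** Let $T$ be a connected surface.

1. (Fogarty) $T^{[m]}$ is smooth and connected of dimension $2m$.
2. The Hilbert–Chow morphism $\pi:T^{[m]}\to T^{(m)}=T^m/\mathfrak S_m$, which sends a subscheme to its cycle, is birational, and is an isomorphism over reduced cycles.
3. (Göttsche, Math. Ann. 286 (1990)) With $b_i=b_i(T)$,
$$\sum_{m\ge0}P(T^{[m]})t^m=\prod_{k\ge1}\frac{(1+z^{2k-1}t^k)^{b_1}(1+z^{2k+1}t^k)^{b_3}}{(1-z^{2k-2}t^k)(1-z^{2k}t^k)^{b_2}(1-z^{2k+2}t^k)}.\tag{2}$$

The coefficient of $z$ in (2) is $b_1t/(1-t)$, so $b_1(T^{[m]})=b_1(T)$ for $m\ge1$. If $b_1=0$, then $b_3=0$ too, and the coefficient of $z^2$ is $(b_2t+t^2)/(1-t)$, the $t^2$ coming from the factor $1/(1-z^2t^2)$ with $k=2$. So $b_2(T^{[m]})=b_2(T)+1$ for $m\ge2$.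

**Components.** Let $S=\bigsqcup_jS_j$ with $S_j$ connected. Distributing the $m$ points among the components gives $S^{[m]}=\bigsqcup_{\sum m_j=m}\prod_jS_j^{[m_j]}$. Hence the components of $S^{[{\bf a}]}$ are the products $\prod_{i,j}S_j^{[n_{ij}]}$, one for each matrix $(n_{ij})$ of nonnegative integers whose $i$-th row sums to $n_i$. By Künneth,
$$b_1\Big(\prod_{i,j}S_j^{[n_{ij}]}\Big)=\sum_{(i,j):\,n_{ij}>0}b_1(S_j).\tag{3}$$
For example, if $S=S_1\sqcup S_2$, then $S^{[2]}$ has the three components $S_1^{[2]},\,S_1\times S_2,\,S_2^{[2]}$, while $S\times S$ has the four components $S_i\times S_j$.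

Finally, $H^0(X)$ is a product of copies of $\mathbb C$, one for each component, and its primitive idempotents cut $H^*(X)$ into the algebras of the components. A graded algebra isomorphism permutes these idempotents. Hence *an isomorphism $H^*(X)\cong H^*(X')$ induces a bijection of components under which corresponding components have isomorphic graded cohomology algebras.*

## 3. Betti numbers when every component has $b_1>0$, and how they fail when $b_1=0$

The first thing to try is to compare Poincaré polynomials by means of (2). This proves Theorem A for one class of surfaces.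

Suppose every component of $S$ has $b_1>0$. Put $\beta=\min_jb_1(S_j)>0$ and $J=\{j:b_1(S_j)=\beta\}$.

**Step 1: isolate components with a simple shape.** In each matrix $(n_{ij})$ every row has a nonzero entry, and each nonzero entry contributes at least $\beta$ to (3). So a component of $S^{[{\bf a}]}$ has $b_1\ge r\beta$, with equality iff every row has exactly one nonzero entry and it lies in a column $j\in J$. The minimal $b_1$ is therefore $r\beta$, and the Poincaré polynomials of the components attaining it add up to
$$\prod_{i=1}^rH_{n_i},\qquad H_m=\sum_{j\in J}P(S_j^{[m]}).$$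
Suppose the algebras for ${\bf a}=(n_1,\dots,n_r)$ and ${\bf b}=(m_1,\dots,m_s)$ are isomorphic. The bijection of components preserves Poincaré polynomials, so $r\beta=s\beta$. Hence
$$r=s,\qquad \prod_iH_{n_i}=\prod_iH_{m_i}.\tag{4}$$

**Step 2: find the lowest term of $H_m-H_{m-1}$.** Note that $H_0=|J|$.

**Lemma 1.** For all $m\ge1$, $H_m-H_{m-1}\equiv|J|\,\gamma_mz^m\pmod{z^{m+1}}$ with $\gamma_m=\sum_{i=0}^m\binom{\beta-1}i\ge1$.

*Proof.* Take $j\in J$ and multiply (2) for $T=S_j$ by $1-t$. The coefficient of $t^m$ becomes $P(S_j^{[m]})-P(S_j^{[m-1]})$, and on the right the factor $1/(1-t)$, which is the case $k=1$ of $1/(1-z^{2k-2}t^k)$, disappears. Give $z^at^b$ the *excess* $a-b$, which is additive under multiplication. The remaining factors are built from monomials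
$$z^{2k-1}t^k,\quad z^{2k+1}t^k,\quad z^{2k-2}t^k\ (k\ge2),\quad z^{2k}t^k,\quad z^{2k+2}t^k$$
of excess $k-1,\ k+1,\ k-2,\ k,\ k+2$. All are $\ge0$, so every $z^at^m$ that occurs has $a\ge m$. Excess $0$ occurs only for $zt$ (first kind, $k=1$) and $z^2t^2$ (third kind, $k=2$). The excess-$0$ part of the product is thus
$$\frac{(1+zt)^\beta}{1-z^2t^2}=\frac{(1+zt)^{\beta-1}}{1-zt},$$
whose coefficient at $(zt)^m$ is $\gamma_m$. Because $\beta\ge1$, the term $i=0$ gives $\gamma_m\ge1$. Sum over $j\in J$. $\square$

As a check, let $T$ be an abelian surface, so $b_1=4$, $b_2=6$. Then $\gamma_1=1+3=4=b_1(T)$ and $\gamma_2=1+3+3=7$. Directly from (2), $b_2(T^{[2]})=b_2+\binom{b_1}2+1=13$, and $13-6=7$.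

**Step 3: read off the partition.** In $\mathbb Q[[z]]$ put $R_m=H_m/H_{m-1}$. As $H_{m-1}$ has constant term $|J|$, Lemma 1 gives $R_m=1+\gamma_mz^m+O(z^{m+1})$. Also $H_{n}=|J|\prod_{m\le n}R_m$, so
$$\prod_iH_{n_i}=|J|^r\prod_{m\ge1}R_m^{\#\{i:\,n_i\ge m\}}.$$
Put $e_m=\#\{i:n_i\ge m\}-\#\{i:m_i\ge m\}$. As $r=s$, (4) becomes $\prod_mR_m^{e_m}=1$. If $m$ were minimal with $e_m\ne0$, the coefficient of $z^m$ on the left would be $e_m\gamma_m\neq0$, a contradiction. So all $e_m=0$, and ${\bf a}={\bf b}$. This proves Theorem A when all components have $b_1>0$. $\square$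

**The failure for $b_1=0$.** The last argument needs $R_1,R_2,\dots$ to start in strictly increasing degrees. With $\beta=0$ the excess-$0$ part is $1/(1-z^2t^2)$, so the coefficient of $z^m$ in $P(T^{[m]})-P(T^{[m-1]})$ vanishes for every odd $m$. For $T=\mathbb P^2$ one has $R_1=1+z^2+z^4$, and by Section 1 also $R_2=(1+z^2+z^4)^2/(1+z^2+z^4)=R_1$. So $R_1R_2^{-1}=1$ is a nontrivial relation, and it is exactly the coincidence of $(2)$ with $(1,1)$. No refinement of the counting can repair this, since even the Hodge numbers agree. We must use products, as in Section 1.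

## 4. Splitting homogeneous polynomials

For connected smooth projective $Y$ of dimension $d$ we shall study $F_Y(v)=\int_Yv^d$ on $H^2(Y)$. When $b_1=0$ the form of a product is a product of forms *in separate variables*. One might hope that each $F_{T^{[m]}}$ is irreducible and that unique factorization recovers the factors. This hope fails already for (1), which is reducible, and for $F_{\mathbb P^2}=x^2$. What survives in (1) is that the polynomial cannot be written as a product in separate variables. We now turn this into a notion with its own unique factorization.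

Let $V\ne0$ be a finite-dimensional complex vector space. For a polynomial $G$ on $V$ let
$$N(G)=\{v\in V:\partial_vG=0\},\qquad W(G)=N(G)^\perp\subset V^*.$$
*$W(G)$ is the smallest subspace $U\subset V^*$ with $G\in\mathrm{Sym}(U)$.* Indeed, in coordinates adapted to $N(G)$, $G$ does not involve the coordinates along $N(G)$, so $G\in\mathrm{Sym}(W(G))$. Conversely, if $G\in\mathrm{Sym}(U)$, then $U^\perp\subset N(G)$, so $W(G)\subset U$. For example, for $G=(x+y)^2$ on $\mathbb C^2$, $N(G)$ is spanned by $(1,-1)$ and $W(G)=\mathbb C(x+y)$.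

**Definitions.** Let $F$ be a nonzero homogeneous polynomial of positive degree on $V$. It is *nondegenerate* if $N(F)=0$, i.e. $W(F)=V^*$. A *splitting* of $(V,F)$ is a decomposition $V=\bigoplus V_i$ with all $V_i\ne0$ and $F(\sum v_i)=\prod F_i(v_i)$, where $F_i$ is a homogeneous polynomial on $V_i$. The pair $(V,F)$ is *indecomposable* if it has no splitting into two or more summands.

If $F$ is nondegenerate, so is each $F_i$: if $v\in V_i$ and $\partial_vF_i=0$, then $\partial_vF=0$. In particular $F_i$ is nonconstant.

*Example (two variables).* On $\mathbb C^2$ a splitting into two summands writes $F$ as a constant times $\ell_1^a\ell_2^b$ with $\ell_1,\ell_2$ independent linear forms. So $x^2y^2$ splits, while $xy(x+y)$ and (1), which have three distinct linear factors, are indecomposable.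

**Lemma 2.** A nondegenerate $(V,F)$ has a splitting into indecomposables. The summands $V_i$ are unique up to order, and the $F_i$ are unique up to scalars.

*Proof.* Let $G_1,\dots,G_l$ be the pairwise non-associate irreducible factors of $F$. They are homogeneous and nonconstant, so $W(G_c)\ne0$. Moreover $\sum_cW(G_c)=V^*$, because $F\in\mathrm{Sym}(\sum_cW(G_c))$ and $W(F)=V^*$. Call a decomposition $V^*=\bigoplus U_i$, $U_i\ne0$, *adapted* if each $W(G_c)$ lies in some $U_i$, necessarily a unique one. (For $xy(x+y)$ the $W(G_c)$ are three distinct lines in a plane, and only the trivial decomposition is adapted.)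

**Step 1: translate splittings into adapted decompositions.** Given a splitting, let $U_i=V_i^*$, viewed in $V^*$ as the annihilator of $\bigoplus_{j\ne i}V_j$. Each irreducible $G_c$ divides some $F_i\in\mathrm{Sym}(U_i)$. Since $\mathrm{Sym}(V^*)$ is a polynomial ring over $\mathrm{Sym}(U_i)$, and the degree in the extra variables is additive, every divisor of a nonzero element of $\mathrm{Sym}(U_i)$ lies in $\mathrm{Sym}(U_i)$. So $W(G_c)\subset U_i$, and the decomposition is adapted.

Conversely, given an adapted decomposition, let $V_i$ be the annihilator of $\bigoplus_{j\ne i}U_j$. Then $V=\bigoplus V_i$ and $U_i=V_i^*$. Let $F_i$ be the product of the irreducible factors of $F$, with multiplicity, whose $W$ lies in $U_i$. Then $F_i\in\mathrm{Sym}(U_i)$ and $F=\mathrm{const}\cdot\prod F_i$; absorb the constant in one $F_i$. This is a splitting.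

In any splitting, $F_i$ is this product up to a scalar. Indeed, all irreducible factors of $F_i$ have their $W$ in $U_i$, the $U_i$ are independent, and together the $F_i$ use up every irreducible factor of $F$ with its multiplicity. So the $V_i$ determine the $F_i$ up to scalars.

**Step 2: existence.** Splitting a summand $(V_i,F_i)$ further gives a finer splitting of $F$. Conversely, if a splitting refines $V=\bigoplus V_i$, then by Step 1 the product of the new polynomials belonging to $V_i$ is a scalar multiple of $F_i$, so $(V_i,F_i)$ splits. Hence a splitting into indecomposables is the same as an adapted decomposition with no proper adapted refinement. One exists, since the number of summands is at most $\dim V$.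

**Step 3: uniqueness.** Let $\bigoplus U_i$ and $\bigoplus U_j'$ be adapted, and let $U_{ij}$ be the sum of all $W(G_c)$ contained in $U_i\cap U'_j$. Every $W(G_c)$ lies in exactly one $U_i$ and exactly one $U_j'$, so $\sum_{i,j}U_{ij}=V^*$. For fixed $i$ the subspaces $U_{ij}\subset U'_j$ are independent and lie in $U_i$, and the $U_i$ are independent, so the total sum is direct. As it is all of $V^*$, $U_i=\bigoplus_jU_{ij}$; symmetrically $U_j'=\bigoplus_iU_{ij}$. So the nonzero $U_{ij}$ form a common adapted refinement. If neither decomposition has a proper adapted refinement, both coincide with it, hence with each other. $\square$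

**Definition.** The *type* of a nondegenerate $(V,F)$ is the multiset of pairs $(\dim V_i,\deg F_i)$ over its indecomposable summands. By Lemma 2 it is well defined, and it is unchanged by linear isomorphisms and by scaling $F$.

In Section 1, $\mathbb P^2\times\mathbb P^2$ has type $\{(1,2),(1,2)\}$ and $(\mathbb P^2)^{[2]}$ has type $\{(2,4)\}$.

**Lemma 3.** Let $Y$ be connected smooth projective of dimension $d\ge2$.

1. $F_Y$ is nondegenerate.
2. If $H^*(Y)\cong H^*(Y')$ as graded algebras, with $Y'$ also connected smooth projective of dimension at least $2$, then $F_Y$ and $F_{Y'}$ have the same type.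
3. If $Y_1,\dots,Y_k$ are as $Y$ and $b_1(Y_i)=0$ for all $i$, then the type of $F_{\prod Y_i}$ is the union of the types of the $F_{Y_i}$.

*Proof.* (1) For $h$ ample, $\int h^d>0$, so $F_Y\ne0$. If $\partial_vF_Y=0$, then $\int v\,w^{d-1}=0$ for all $w\in H^2(Y)$, and polarizing, $\int v\,u\,h^{d-2}=0$ for all $u\in H^2(Y)$. By hard Lefschetz, $h^{d-2}:H^2(Y)\to H^{2d-2}(Y)$ is an isomorphism, so $v$ pairs to zero with all of $H^{2d-2}(Y)$. By Poincaré duality $v=0$.

(2) The top nonzero degree of the algebra is $2d$, and $H^{2d}$ is one-dimensional. A graded isomorphism is linear on $H^2$ and a nonzero scalar on $H^{2d}$, so it identifies $F_Y$ and $F_{Y'}$ up to a nonzero scalar.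

(3) Since $b_1(Y_i)=0$, Künneth gives $H^2(\prod Y_i)=\bigoplus H^2(Y_i)$. With $d_i=\dim Y_i$ and $v_i\in H^2(Y_i)$, $v_i^k=0$ for $k>d_i$. The only surviving term of $(\sum v_i)^{\sum d_i}$ is the one containing $\prod v_i^{d_i}$, so $F_{\prod Y_i}(\sum v_i)$ is a positive multinomial constant times $\prod F_{Y_i}(v_i)$. Split each $F_{Y_i}$ into indecomposables; together they split $F_{\prod Y_i}$ into indecomposables. $\square$

It remains to find the type of a single $F_{T^{[m]}}$. For this we need some of its coefficients.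

## 5. Four intersection numbers on $T^{[m]}$

In this section $T$ is a connected surface with $b_1(T)=0$, $\rho=b_2(T)$, $K=K_T$ and $m\ge2$. Here $\rho\ge1$, since an ample class is nonzero. Let $q(\alpha)=\int_T\alpha^2$, with bilinear form $q(\alpha,\beta)=\int_T\alpha\beta$; it is nondegenerate by Poincaré duality. For $\alpha\in H^2(T)$ let
$$\alpha_{(m)}\in H^2(T^{(m)})=H^2(T^m)^{\mathfrak S_m}$$
be the class that pulls back to $\sum_i\mathrm{pr}_i^*\alpha$ on $T^m$, and let $\alpha_m=\pi^*\alpha_{(m)}\in H^2(T^{[m]})$.

**Step 1: the powers of $\alpha_m$.** As $\pi$ is birational and $T^m\to T^{(m)}$ has degree $m!$,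
$$\int\alpha_m^{2m}=\frac1{m!}\int_{T^m}\Big(\sum_i\mathrm{pr}_i^*\alpha\Big)^{2m}=c_m\,q(\alpha)^m,\qquad c_m=\frac{(2m)!}{m!\,2^m},\quad c_0=1,\tag{5}$$
because only $\prod_i(\mathrm{pr}_i^*\alpha)^2$ survives, with multinomial coefficient $(2m)!/2^m$. The same formula gives $\int_{T^{(k)}}\alpha_{(k)}^{2k}=c_kq(\alpha)^k$ for all $k\ge0$.

**Step 2: describe the nonreduced cycles.** Let $D\subset T^{(m)}$ be the locus of nonreduced cycles, and let $D^\circ\subset D$ be the set of cycles $2p+p_3+\dots+p_m$ with $p,p_3,\dots,p_m$ distinct. Then $\dim D=2m-2$. The complement $D\setminus D^\circ$ is the closed locus of cycles with at most $m-2$ support points, so $\dim(D\setminus D^\circ)\le2m-4$. Consider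
$$\nu:N=T\times T^{(m-2)}\to D,\qquad(p,\eta)\mapsto2p+\eta,$$
which is finite and surjective. A cycle in $D^\circ$ has exactly one double point, so $N^\circ:=\nu^{-1}(D^\circ)=\{p\notin\eta,\ \eta\text{ reduced}\}$, which is smooth, maps bijectively to $D^\circ$. Further,
$$\nu^*\alpha_{(m)}=2\,\mathrm{pr}_1^*\alpha+\mathrm{pr}_2^*\alpha_{(m-2)}.\tag{6}$$
To see this, pull back to $T\times T^{m-2}$, which is injective on $H^2$ because $N$ is a quotient of $T\times T^{m-2}$ by $\mathfrak S_{m-2}$. There both sides become the pullback of $\sum\mathrm{pr}_i^*\alpha$ along $(p,x)\mapsto(p,p,x)$.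

**Step 3: describe the divisor over $D^\circ$.** We want to know $\pi^{-1}(D^\circ)$ and its normal bundle. Let $T^{(m-2)}_{\rm red}$ be the smooth locus of reduced cycles, identified by Fact 2 with reduced subschemes. Let $U\subset T^{[2]}\times T^{(m-2)}_{\rm red}$ be the open set of pairs $(\xi,\eta)$ with disjoint supports, and let $u:U\to T^{[m]}$ be the map $(\xi,\eta)\mapsto\xi\cup\eta$. It is étale: both sides are smooth, and on tangent spaces it is the isomorphism
$$\mathrm{Hom}(I_\xi,\mathcal O_\xi)\oplus\mathrm{Hom}(I_\eta,\mathcal O_\eta)=\mathrm{Hom}(I_{\xi\cup\eta},\mathcal O_{\xi\cup\eta}).$$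

Let $E_2\subset T^{[2]}$ be the smooth divisor of nonreduced $\xi$, and put $E_U=(E_2\times T^{(m-2)}_{\rm red})\cap U$. As a set, $u^{-1}(\pi^{-1}(D^\circ))=E_U$. Indeed, if the cycle of $\xi\cup\eta$ is $2p+\cdots\in D^\circ$, then, as $\eta$ is reduced and disjoint from $\xi$, the double point must come from $\xi$, so $\xi$ is supported at $p$. Conversely, $(\xi,\eta)\in E_U$ clearly has cycle in $D^\circ$.

Give $\pi^{-1}(D^\circ)$ its reduced structure. The scheme $u^{-1}(\pi^{-1}(D^\circ))$ is étale over a reduced scheme, hence reduced, so it equals $E_U$, and $E_U\to\pi^{-1}(D^\circ)$ is étale. It is also bijective: a subscheme with cycle $2p+p_3+\dots+p_m\in D^\circ$ is uniquely the disjoint union of a length-$2$ subscheme at $p$ and $\{p_3,\dots,p_m\}$. Since $E_U$ is smooth, so is $\pi^{-1}(D^\circ)$, and the map, a bijective local biholomorphism, is biholomorphic. Now $E_2$ is a $\mathbb P^1$-bundle over the connected $T$, and $E_U$ is open in the irreducible $E_2\times T^{(m-2)}_{\rm red}$, of dimension $3+2(m-2)=2m-1$. So $\pi^{-1}(D^\circ)$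 is an irreducible smooth divisor. It is closed in the open set $T^{[m]}\setminus\pi^{-1}(D\setminus D^\circ)$, because $D^\circ$ is closed in $T^{(m)}\setminus(D\setminus D^\circ)$.

Let $E\subset T^{[m]}$ be its closure, $e=[E]\in H^2(T^{[m]})$ and $f=\pi|_E:E\to D$. Then $f^{-1}(D^\circ)=\pi^{-1}(D^\circ)$.

**Step 4: compute $e$ on $E$ over $D^\circ$.** We have $T^{[2]}=\mathrm{Bl}_\Delta(T\times T)/(\mathbb Z/2)$. The exceptional divisor $\widetilde E=\mathbb P(N_\Delta)=\mathbb P(T_T)$ maps isomorphically to $E_2$, and $E_2$ pulls back to $2\widetilde E$, because the quotient map is branched along it. As $\mathcal O(\widetilde E)|_{\widetilde E}=\mathcal O(-1)$, we get $\mathcal O(E_2)|_{E_2}=\mathcal O(-2)$.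

The image of $u$ avoids $\pi^{-1}(D\setminus D^\circ)$, so $u^*E=E_U$ as divisors. Also $E_U=\mathbb P(\mathrm{pr}_1^*T_T)|_{N^\circ}$; let $g:E_U\to N^\circ$ be the projection. Then $\pi\circ u=\nu\circ g$ on $E_U$, and under $\pi^{-1}(D^\circ)\cong E_U$,
$$e|_{E_U}=-2\zeta,\qquad\zeta=c_1(\mathcal O(1)).$$
The line subbundle $\mathcal O(-1)\subset g^*\mathrm{pr}_1^*T_T$ has a quotient line bundle with first Chern class $c_1(T_T)+\zeta$, so $c_2(T_T)=-\zeta(c_1(T_T)+\zeta)$, that is, $\zeta^2+c_1(T_T)\zeta+c_2(T_T)=0$. Therefore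
$$g_*\zeta=1,\qquad g_*\zeta^2=-c_1(T_T)=\mathrm{pr}_1^*K.\tag{7}$$

**Step 5: push forward to $D$ without studying the bad locus.** The aim is
$$f_*(e\cap[E])=\nu_*(-2[N]),\qquad f_*(e^2\cap[E])=\nu_*(4\,\mathrm{pr}_1^*K\cap[N])\tag{8}$$
in $H_{4m-4}(D)$ and $H_{4m-6}(D)$. Since $D\setminus D^\circ$ has real dimension at most $4m-8$, the exact sequence
$$H_k(D\setminus D^\circ)\to H_k(D)\to H_k^{BM}(D^\circ)$$
shows that restriction $H_k(D)\to H_k^{BM}(D^\circ)$ to Borel–Moore homology is injective for $k\ge4m-6$. So it suffices to check (8) after restriction to $D^\circ$. Proper pushforward in Borel–Moore homology commutes with restriction to open subsets. By Step 4 and (7), the left sides restrict to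
$$\nu_*g_*(-2\zeta\cap[E_U])=\nu_*(-2[N^\circ]),\qquad\nu_*g_*(4\zeta^2\cap[E_U])=\nu_*(4\,\mathrm{pr}_1^*K\cap[N^\circ]),$$
and these are the restrictions of the right sides. This proves (8).

**Step 6: the intersection numbers.** Recall $\int x\cdot e=\int_Ex|_E$. First, $\int\alpha_m^{2m-1}e=\int_Ef^*(\alpha_{(m)}|_D)^{2m-1}$, and $H^{4m-2}(D)=0$ because $D$ has real dimension $4m-4$. So
$$\int\alpha_m^{2m-1}e=0.\tag{9}$$
Next, by the projection formula, (8) and (6),
$$\int\alpha_m^{2m-2}e^2=-2\int_N\big(2\,\mathrm{pr}_1^*\alpha+\mathrm{pr}_2^*\alpha_{(m-2)}\big)^{2m-2}=-2\tbinom{2m-2}{2}\cdot4q\cdot c_{m-2}q^{m-2}=-\frac{4(2m-2)!}{(m-2)!\,2^{m-2}}\,q^{m-1},\tag{10}$$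
since only the term with $(2\,\mathrm{pr}_1^*\alpha)^2$ survives. In the same way
$$\int\alpha_m^{2m-3}e^3=4\int_N\mathrm{pr}_1^*K\big(2\,\mathrm{pr}_1^*\alpha+\mathrm{pr}_2^*\alpha_{(m-2)}\big)^{2m-3}=4(2m-3)\cdot2(\alpha\cdot K)\,c_{m-2}q^{m-2}=\frac{8(2m-3)!}{(m-2)!\,2^{m-2}}(\alpha\cdot K)\,q^{m-2}.\tag{11}$$

**Step 7: a basis of $H^2(T^{[m]})$.** We claim that $\alpha\mapsto\alpha_m$ is injective and $H^2(T^{[m]})=\{\alpha_m\}\oplus\mathbb Ce$. Polarizing (5) gives
$$\int\alpha_m^{2m-1}\beta_m=c_m\,q(\alpha)^{m-1}q(\alpha,\beta).$$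
If $\beta_m=0$, the right side vanishes identically in $\alpha$. As $q\ne0$, $q(\cdot,\beta)=0$, so $\beta=0$. If $e=\beta_m$ for some $\beta$, then (9) gives $\beta=0$ in the same way, so $e=0$, which contradicts (10). So the right side of the claim has dimension $\rho+1$, and this is $b_2(T^{[m]})$ by Section 2.

**Step 8: the expansion of $F_{T^{[m]}}$.** Put $\delta=-e/2$ and $F(\alpha,s)=\int(\alpha_m+s\delta)^{2m}$. By (9) the $s^1$-term is zero. By (10) and (11) the $s^2$- and $s^3$-terms are
$$\binom{2m}2\cdot\frac14\cdot\frac{-4(2m-2)!}{(m-2)!\,2^{m-2}}\,q^{m-1}=-\frac{(2m)!}{2\,(m-2)!\,2^{m-2}}\,q^{m-1},$$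
$$\binom{2m}3\cdot\Big(-\frac18\Big)\cdot\frac{8(2m-3)!}{(m-2)!\,2^{m-2}}(\alpha\cdot K)q^{m-2}=-\frac{(2m)!}{6\,(m-2)!\,2^{m-2}}(\alpha\cdot K)q^{m-2}.$$
Dividing by $c_m=(2m)!/(m!\,2^m)$ multiplies $1/\big((m-2)!\,2^{m-2}\big)$ by $m!\,2^m/(2m)!$, which leaves $4m(m-1)$. Hence
$$F=c_m\Big[q^m-2m(m-1)\,q^{m-1}s^2-\tfrac23m(m-1)\,(\alpha\cdot K)\,q^{m-2}s^3+O(s^4)\Big].\tag{12}$$

*Check on $(\mathbb P^2)^{[2]}$.* In the notation of Section 1, with $h$ the class of a line $\{\varphi=0\}$, the functional $w_1w_2\mapsto\varphi(w_1)\varphi(w_2)$ is a section of $\mathcal O(1)$ that vanishes simply along the $\xi$ meeting that line, so $h_2=H$ (here $h_2$ is the class $\alpha_m$ for $\alpha=h$, $m=2$). The discriminant $\mathrm{Sym}^2W\to(\det W)^{\otimes2}$ is quadratic and gives a section of $\mathcal O(2)\otimes(\det W)^{\otimes2}$; it cuts out a smooth conic in each fiber, namely the nonreduced $\xi$. So $e=2H-2\ell$. Take $\alpha=xK/3=-xh$. Then $\alpha_2+s\delta=-\big((x+s)H-s\ell\big)$, and (1) with $A=x+s$, $B=-s$ gives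
$$3(x+s)^2(x^2-2xs-s^2)=3\,(x^4-4x^2s^2-4xs^3-s^4).$$
This agrees with (12), where $m=2$, $c_2=3$, $q=x^2$ and $\alpha\cdot K=3x$.

## 6. Indecomposability of $F_{T^{[m]}}$

**Proposition 4.** Let $T$ be a connected surface, $b_1(T)=0$, $\rho=b_2(T)$, $m\ge1$. If $m=1$ and $\rho=2$, the type of $F_{T^{[m]}}$ is $\{(1,1),(1,1)\}$. Otherwise $F_{T^{[m]}}$ is indecomposable, of type $\{(\rho,2)\}$ if $m=1$ and $\{(\rho+1,2m)\}$ if $m\ge2$.

The exception does occur: on $\mathbb P^1\times\mathbb P^1$ the form is $2xy$.

*Proof.* **Case $m=1$.** Here $F=q$ is a nondegenerate quadratic form in $\rho$ variables. For $\rho=1$ it is indecomposable for dimension reasons. For $\rho=2$, $q=xy$ in suitable coordinates, of type $\{(1,1),(1,1)\}$. For $\rho\ge3$, $q$ has rank at least $3$, so it is not a product of two linear forms. It is irreducible with $W(q)=V^*$, so the only adapted decomposition is the trivial one, and $q$ is indecomposable.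

From now on $m\ge2$, $V=H^2(T^{[m]})$, and $H=H^2(T)=\{s=0\}\subset V$ (the letter $H$ no longer has the meaning of Section 1). By (12), $F|_H=c_mq^m$. Suppose there is a nontrivial splitting. The three cases use more and more of (12).

**Case $\rho\ge3$: the restriction to $s=0$ suffices.** We show that every irreducible factor of $F$ involves too many variables. Now $q$ is irreducible. Let $G$ be an irreducible factor of $F$. Its restriction to $H$ divides $c_mq^m\ne0$, so it is nonzero, homogeneous of degree $\deg G\ge1$, hence a nonzero multiple of $q^k$ with $k\ge1$. Since $G\in\mathrm{Sym}(W(G))$, the polynomial $G|_H$ lies in $\mathrm{Sym}$ of the image of $W(G)$ in $H^*$, so this image contains $W(q^k)$. And $W(q^k)=H^*$, because $\partial_vq^k=kq^{k-1}\partial_vq\ne0$ for $v\ne0$. So $\dim W(G)\ge\rho$.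

In a nontrivial splitting, each $V_i^*\subset V^*$ contains some $W(G)$, since $F_i$ is nonconstant (Step 1 of Lemma 2). The $V_i^*$ of two different summands meet only in $0$. But two subspaces of dimension at least $\rho$ in the $(\rho+1)$-dimensional $V^*$ meet nontrivially, as $2\rho>\rho+1$. Contradiction.

**Case $\rho=2$: the terms up to $s^2$ suffice.** Choose coordinates on $H$ with $q=xy$. As $\dim V=3$, every $F_i$ in a nontrivial splitting is a form in at most two variables, hence a product of linear forms. So $F$ is a product of $2m$ linear forms. As $F|_{s=0}=c_mx^my^m$, unique factorization shows that exactly $m$ of them restrict to nonzero multiples of $x$ and $m$ to nonzero multiples of $y$. After rescaling,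
$$F=c_m\prod_{i=1}^m(x+u_is)\prod_{i=1}^m(y+v_is).$$
The $s^1$-coefficient vanishes by (12), so $(\sum u_i)x^{m-1}y^m+(\sum v_i)x^my^{m-1}=0$ and $\sum u_i=\sum v_i=0$. The coefficient of $x^{m-1}y^{m-1}s^2$ in $F/c_m$ is then $(\sum u_i)(\sum v_i)=0$. By (12) it is $-2m(m-1)\ne0$. Contradiction.

**Case $\rho=1$: the $s^3$-term is needed.** First we compute (12) explicitly. Since $b_1=0$, $h^{1,0}=0$. From $1=b_2=2p_g+h^{1,1}$ and $h^{1,1}\ge1$ we get $p_g=0$. So $\chi(\mathcal O_T)=1$ and the topological Euler number is $3$, and Noether's formula $12\chi(\mathcal O_T)=K^2+3$ gives $K^2=9$. Thus $H^2(T)=\mathbb C\cdot(K/3)$. For $\alpha=xK/3$ we have $q=x^2$, $\alpha\cdot K=3x$, and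
$$F/c_m=x^{2m}-2m(m-1)\,x^{2m-2}s^2-2m(m-1)\,x^{2m-3}s^3+O(s^4).\tag{13}$$
The terms up to $s^2$ cannot exclude a splitting: $(x^2-2(m-1)s^2)^m$ is the $m$-th power of a product of two independent linear forms, and it agrees with (13) through $s^2$. Its $s^3$-coefficient, however, is $0$.

A nontrivial splitting of the two-dimensional $V$ means that $F$ is a constant times $\ell_1^a\ell_2^b$ with $\ell_1,\ell_2$ independent, $a,b\ge1$, $a+b=2m$. As $F|_{s=0}\ne0$, both have nonzero $x$-coefficient, so $F=c_m(x+us)^a(x+vs)^b$ with $u\neq v$. Put $x=1$ and take logarithms. From (13), $\log(F/c_m)=-2m(m-1)s^2-2m(m-1)s^3+O(s^4)$. On the other side it is $(au+bv)s-\frac12(au^2+bv^2)s^2+\frac13(au^3+bv^3)s^3+O(s^4)$. So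
$$au+bv=0,\qquad au^2+bv^2=4m(m-1),\qquad au^3+bv^3=-6m(m-1).$$
Write $u=b\tau$, $v=-a\tau$. Since $a+b=2m$, the last two equations become
$$2m\,ab\,\tau^2=4m(m-1),\qquad2m\,ab\,(b-a)\,\tau^3=-6m(m-1).$$
To eliminate $\tau$, divide the square of the second by the cube of the first:
$$\frac{(b-a)^2}{2m\,ab}=\frac{36}{64\,m(m-1)},\qquad\text{i.e.}\qquad9ab=8(m-1)(b-a)^2.$$
With $a=m-j$, $b=m+j$, $j\in\mathbb Z$, this reads $9(m^2-j^2)=32(m-1)j^2$, that is,
$$9m^2=(32m-23)\,j^2.$$
So $j\ne0$, and the integer $32m-23=(3m/j)^2$ is the square of a rational number. Hence $k:=3m/|j|$ is a positive integer with $k^2=32m-23$. Since $k\mid3m$, also $k\mid96m=3(k^2+23)$, so $k\mid69$ and $k\in\{1,3,23,69\}$. Then $32m=k^2+23\in\{24,32,552,4784\}$. Of these only $32$ is divisible by $32$, since $552=17\cdot32+8$ and $4784=149\cdot32+16$. So $m=1$, which contradicts $m\ge2$. $\square$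

## 7. Recovering the partition from the algebra

**Proof of Theorem B.** By Fact 1 and Section 2 the factors $T_i^{[n_i]}$ are connected with $b_1=0$, and they have dimension $2n_i\ge2$. By Lemma 3 the graded algebra determines the type of $F_{\prod T_i^{[n_i]}}$, which is the union of the types in Proposition 4. From this multiset one reads off the following.

- Half the number of pairs $(1,1)$ is the number of $i$ with $(n_i,b_2(T_i))=(1,2)$.
- Each pair $(d,2)$ corresponds to one $i$ with $(n_i,b_2(T_i))=(1,d)$, where $d\ne2$.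
- Each pair $(d,2n)$ with $n\ge2$ corresponds to one $i$ with $(n_i,b_2(T_i))=(n,d-1)$.

The degrees $1$, $2$ and $2n\ge4$ keep the three kinds apart, so the multiset of pairs $(n_i,b_2(T_i))$ is determined. $\square$

**Proof of Theorem C.** Let ${\bf a}=(n_1,\dots,n_r)$.

**Step 1: both sides have components with $b_1=0$.** Using one component of $S$ with $b_1=0$ in every row gives a component of $S^{[{\bf a}]}$ with $b_1=0$. The bijection of components gives one of $S'^{[{\bf b}]}$, and by (3) then $S'$ also has a component with $b_1=0$.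

**Step 2: attach a partition to each such component.** Let $\prod_{i,j}S_j^{[n_{ij}]}$ be a component of $S^{[{\bf a}]}$ with $b_1=0$. By (3), $b_1(S_j)=0$ whenever $n_{ij}>0$. So Theorem B applies to the factors with $n_{ij}>0$: the cohomology algebra determines the multiset of nonzero $n_{ij}$, i.e. a partition.

**Step 3: find ${\bf a}$ among these partitions.** Every row has a nonzero entry, so the attached partition has at least $r$ parts. It has exactly $r$ parts iff each row has a single nonzero entry, and then it equals ${\bf a}$. This case occurs, by the component in Step 1. So ${\bf a}$ is the unique partition of minimal length among those attached to the $b_1=0$ components of $S^{[{\bf a}]}$. By Step 1 the same argument applies to $S'$, and ${\bf b}$ is the unique one of minimal length for $S'^{[{\bf b}]}$.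

**Step 4: compare.** A graded algebra isomorphism matches components with isomorphic algebras. So it matches the $b_1=0$ components and, by Step 2, their attached partitions. Hence ${\bf a}={\bf b}$. $\square$

**Proof of Theorem A.** If every component of $S$ has $b_1>0$, this was proved in Section 3. Otherwise $S$ has a component with $b_1=0$, and Theorem C with $S'=S$ shows that an isomorphism of graded algebras forces ${\bf a}={\bf b}$. Finally, an isomorphism of schemes, or just a homotopy equivalence, induces an isomorphism of graded algebras on $H^*(-,\mathbb C)$. So for every nonempty smooth projective surface $S$ over $\mathbb C$, connected or not, and all distinct partitions ${\bf a}\ne{\bf b}$ of $n$, the schemes $S^{[{\bf a}]}$ and $S^{[{\bf b}]}$ are not isomorphic, and the conjecture is true. $\blacksquare$
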